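\title{The von Neumann inequality does not characterize operator algebras}

\begin{abstract}
Every unital Banach algebra that embeds isometrically into the bounded operators on a Hilbert space satisfies the von Neumann inequality $\|f(a)\|\le\sup_{\mathbb D}|f|$ for polynomials $f$ and contractions $a$. We show that the converse fails. For every $n\ge2$ we construct a commutative unital Banach algebra $A=\mathbb C1\oplus R$ with $R^3=0$ that satisfies the von Neumann inequality in $n$ variables and has no homomorphism into any $\mathcal L(H)$ that is bounded and bounded below. Finite-dimensional counterexamples to the isometric question are obtained with an explicit estimate. The construction is sharp in two respects: a commutative algebra satisfying the inequality in every number of variables is an operator algebra, and so is every algebra $\mathbb C1\oplus R$ with $R^2=0$ that satisfies the inequality in one variable.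
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{unital Banach algebra} is a complex Banach algebra $A$ with unit $1$ whose norm is submultiplicative and satisfies $\|1\|=1$. We write $\mathcal L(E)$ for the algebra of bounded operators on a Banach space $E$, and $H$ always denotes a Hilbert space. We say that $A$ \emph{may be given the structure of an operator algebra}, or briefly that $A$ \emph{is an operator algebra}, if there are a Hilbert space $H$ and a unital homomorphism $\pi\colon A\to\mathcal L(H)$ with $\|\pi(a)\|=\|a\|$ for all $a\in A$. This definition refers to an object outside $A$, and one would like to replace it by a condition on the norm and the product of $A$ alone.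

A natural candidate is the following. Let $\mathbb D$ be the open unit disk and $\mathbb T$ the unit circle. The algebra $A$ satisfies the \emph{von Neumann inequality} if
\begin{equation}\label{eq:vN}
\|f(a)\|\le\sup_{\mathbb D}|f|\qquad\text{for all } f\in\mathbb C[z] \text{ and all } a\in A \text{ with } \|a\|\le1 .
\end{equation}
The axioms of a Banach algebra bound $\|f(a)\|$ only by the sum of the moduli of the coefficients of $f$, and \eqref{eq:vN} is a genuine restriction. In the algebra of power series $\sum a_kz^k$ with norm $\sum|a_k|<\infty$, the element $z$ has norm $1$ and $1+z-z^2$ has norm $3$, while $|1+z-z^2|=|\bar z+1-z|=|1-2\mathrm i\sin\theta|\le\sqrt5$ for $z=e^{\mathrm i\theta}$.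

Two known facts make \eqref{eq:vN} look like the right condition. Every operator algebra satisfies it. And for a complex Banach space $E$, the algebra $\mathcal L(E)$ satisfies it precisely when $E$ is isometric to a Hilbert space, so that among the algebras $\mathcal L(E)$ the inequality detects Hilbert space exactly. The following question is recorded as open in \cite{CT}.

\medskip
\noindent\emph{Question. May every unital Banach algebra that satisfies the von Neumann inequality be given the structure of an operator algebra?}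
\medskip

There is also a reason for doubt. Condition \eqref{eq:vN} involves one element at a time, while the geometry of Hilbert space constrains arrays of products $a_ja_k$ of many elements. To turn this into a counterexample one must construct a norm for which \eqref{eq:vN} can be verified for every contraction, and the triangle inequality and submultiplicativity do tie different elements together. This is where the work lies, and it leads to inequalities in several variables. For $n\ge1$ we say that a commutative unital Banach algebra satisfies $(\mathrm{vN}_n)$ if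
\[
\|f(a_1,\dots,a_n)\|\le\sup_{\mathbb D^n}|f|\qquad\text{for all } f\in\mathbb C[z_1,\dots,z_n] \text{ and all } a_i\in A \text{ with } \|a_i\|\le1 .
\]
Condition $(\mathrm{vN}_1)$ is \eqref{eq:vN}, and $(\mathrm{vN}_n)$ implies $(\mathrm{vN}_m)$ for $m\le n$, since a polynomial in $m$ variables is a polynomial in $n$ variables. For an ideal $R$, the notation $R^k=0$ means that every product of $k$ elements of $R$ vanishes. Homomorphisms in the next two theorems are not assumed to be unital.

\begin{theorem}\label{thm:A}
For every $n\ge2$ there is a commutative unital Banach algebra $A=\mathbb C1\oplus R$, with $R$ an ideal and $R^3=0$, that satisfies $(\mathrm{vN}_n)$, and in particular the von Neumann inequality, and for which there are no Hilbert space $H$, homomorphism $\pi\colon A\to\mathcal L(H)$ and constants $0<c\le C<\infty$ with $c\|a\|\le\|\pi(a)\|\le C\|a\|$ for all $a\in A$. In particular, $A$ may not be given the structure of an operator algebra.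
\end{theorem}

The case $n=2$ answers the question in the negative. The theorem also shows that no equivalent norm makes $A$ an operator algebra, because a homomorphism that is isometric for an equivalent norm is bounded and bounded below. An algebra with this stronger property must be infinite-dimensional: a finite-dimensional unital algebra acts faithfully on itself by left multiplication, one can put any inner product on it, and an injective linear map on a finite-dimensional space is bounded and bounded below. In finite dimensions the statement therefore takes a quantitative form. Put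
\[
C_n=4n^2+16n+2 .
\]

\begin{theorem}\label{thm:B}
For $n\ge2$ and $N\ge3$ there is a commutative unital Banach algebra $A=\mathbb C1\oplus R$ of dimension $N+2$, with $R$ an ideal and $R^3=0$, that satisfies $(\mathrm{vN}_n)$ and has the following property: every homomorphism $\pi\colon A\to\mathcal L(H)$ with $\beta^{-1}\|a\|\le\|\pi(a)\|\le\alpha\|a\|$ for all $a\in A$ has
\[
\alpha^2\beta\ \ge\ \frac{\sqrt N}{e\,C_n\log N}.
\]
\end{theorem}

An isometric $\pi$ has $\alpha=\beta=1$, so for $N$ large these finite-dimensional algebras are already counterexamples. The last theorem shows that two features of Theorem~\ref{thm:A} cannot be improved. A \emph{uniform algebra} is a closed subalgebra of $C(X)$, with $X$ compact Hausdorff, that contains the constants and separates the points of $X$.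

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] A commutative unital Banach algebra satisfies $(\mathrm{vN}_n)$ for all $n$ if and only if it is isometrically isomorphic to a quotient of a uniform algebra by a closed ideal. Such an algebra may be given the structure of an operator algebra.
\item[(2)] If a unital Banach algebra $A=\mathbb C1\oplus R$, with $R$ a closed ideal and $R^2=0$, satisfies the von Neumann inequality, then $A$ may be given the structure of an operator algebra.
\end{enumerate}
\end{theorem}

So in Theorem~\ref{thm:A} a fixed $n$ cannot be replaced by all $n$, and $R^3=0$ cannot be replaced by $R^2=0$.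

We begin with part (2) of Theorem~\ref{thm:C}, because its proof shows what the unit ball of a counterexample has to look like. The counterexamples are built from a Banach space $E$ and a bilinear form $B$ on it. Section~\ref{sec:obstruction} gives a condition on $(E,B)$ that excludes representations on Hilbert space, and Sections~\ref{sec:ball}--\ref{sec:jet} develop a condition on $(E,B)$ that gives $(\mathrm{vN}_n)$. The first condition is strongest on $\ell_1$, where the second fails, and it is empty on $\ell_2$, where the second is at its best. Both hold on $\ell_p$ for $1<p<2$, and Section~\ref{sec:proofs} combines them. Part (1) of Theorem~\ref{thm:C} is proved in Section~\ref{sec:alln}.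

\section{M\"obius maps and the case $R^2=0$}\label{sec:square}

For $\lambda\in\mathbb D$ let
\[
\varphi_\lambda(z)=\frac{z-\lambda}{1-\bar\lambda z}.
\]
This is an automorphism of $\mathbb D$ with $\varphi_\lambda(\lambda)=0$ and inverse $\varphi_{-\lambda}$, and it is holomorphic on a disk of radius greater than $1$. With $d=1-|\lambda|^2$, the geometric series gives
\begin{align}
\varphi_\lambda(\lambda+\zeta)&=\frac{\zeta}{d-\bar\lambda\zeta}=\frac{\zeta}{d}+\frac{\bar\lambda\zeta^2}{d^2}+O(\zeta^3),\label{eq:phi1}\\
\varphi_{-\lambda}(\zeta)&=\frac{\zeta+\lambda}{1+\bar\lambda\zeta}=\lambda+d\zeta-\bar\lambda d\zeta^2+O(\zeta^3).\label{eq:phi2}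
\end{align}
The von Neumann inequality allows these maps to act on the unit ball of $A$, and they move the scalar part of an element to $0$ and back. As a consequence, the norm on $R$ determines the norm on $A$.

\begin{lemma}\label{lem:mobius}
Let $A=\mathbb C1\oplus R$ be a unital Banach algebra, with $R$ an ideal and $R^3=0$, that satisfies the von Neumann inequality. Let $\lambda\in\mathbb D$, $d=1-|\lambda|^2$ and $h\in R$. Then
\[
\|\lambda+h\|\le1\iff\Big\|\frac hd+\frac{\bar\lambda h^2}{d^2}\Big\|\le1 .
\]
\end{lemma}

\begin{proof}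
Let $\mu\in\mathbb C$ and $g\in R$ with $\|\mu+g\|\le1$. Since $g$ is nilpotent, it is not invertible, so $\mu$ lies in the spectrum of $\mu+g$ and $|\mu|\le1$. For a polynomial $f$, Taylor's formula at $\mu$ and $g^3=0$ give $f(\mu+g)=f(\mu)+f'(\mu)g+\frac12f''(\mu)g^2$, and hence
\begin{equation}\label{eq:vNhol}
\big\|f(\mu)+f'(\mu)g+\tfrac12f''(\mu)g^2\big\|\le\sup_{\mathbb D}|f| .
\end{equation}
If $f$ is holomorphic on a disk of radius greater than $1$, its Taylor polynomials at $0$ converge to $f$ uniformly on $\overline{\mathbb D}$ together with their derivatives, so \eqref{eq:vNhol} holds for such $f$ as well.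

If $\|\lambda+h\|\le1$, apply \eqref{eq:vNhol} with $f=\varphi_\lambda$, $\mu=\lambda$, $g=h$, and read off the derivatives from \eqref{eq:phi1}. Conversely, if $g=h/d+\bar\lambda h^2/d^2$ has norm at most $1$, apply \eqref{eq:vNhol} with $f=\varphi_{-\lambda}$ and $\mu=0$. Here $g^2=h^2/d^2$, so by \eqref{eq:phi2} the element on the left is $\lambda+dg-\bar\lambda dg^2=\lambda+h$.
\end{proof}

\begin{corollary}\label{cor:square}
Let $A=\mathbb C1\oplus R$ be a unital Banach algebra, with $R$ an ideal and $R^2=0$, that satisfies the von Neumann inequality. For $\lambda\in\mathbb C$ and $h\in R$ we have $\|\lambda+h\|\le1$ if and only if $\|h\|\le1-|\lambda|^2$.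
\end{corollary}

\begin{proof}
For $|\lambda|<1$ this is Lemma~\ref{lem:mobius} with $h^2=0$. For $|\lambda|>1$ both conditions fail, the first because $\lambda$ lies in the spectrum of $\lambda+h$. Let $|\lambda|=1$. If $h=0$, then $\|\lambda+h\|=1$. If $\|\lambda+h\|\le1$, the first case applied to $r(\lambda+h)$ gives $r\|h\|\le1-r^2$ for $0<r<1$, so $h=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Every Banach space embeds linearly and isometrically into some $\mathcal L(H)$. For $R$, let $X$ be the closed unit ball of $R^*$, let $H=\ell_2(X)$, and let $\iota(h)$ be the operator of multiplication by the function $\chi\mapsto\chi(h)$ on $X$; then $\|\iota(h)\|=\sup_{\chi\in X}|\chi(h)|=\|h\|$ by the Hahn--Banach theorem. Define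
\[
\pi(\lambda+h)=\begin{pmatrix}\lambda&\iota(h)\\0&\lambda\end{pmatrix}\in\mathcal L(H\oplus H).
\]
The product of two strictly upper triangular $2\times2$ matrices is $0$, which matches $R^2=0$, so $\pi$ is an injective unital homomorphism, and $\|\pi(h)\|=\|h\|$ for $h\in R$. Since $R$ is closed, $\pi(R)$ is complete, and $\pi(A)=\mathbb C1\oplus\pi(R)$ is a closed subalgebra of $\mathcal L(H\oplus H)$. It is an operator algebra, so it satisfies the von Neumann inequality. Corollary~\ref{cor:square}, applied to $A$ and to $\pi(A)$, shows that $\|\lambda+h\|\le1$ and $\|\pi(\lambda+h)\|\le1$ are both equivalent to $\|h\|\le1-|\lambda|^2$. The closed unit balls correspond under $\pi$, so $\pi$ is isometric.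
\end{proof}

When $R^2=0$ there is no product on $R$ for a representation to respect, and the proof only needs a linear isometry. The first case in which the product and the norm of $R$ can be in conflict is $R^3=0$. The following example is the model for our construction.

\begin{example}\label{ex:jordan}
Let $S$ be the $3\times3$ nilpotent Jordan block and $R=\operatorname{span}\{S,S^2\}$. Deleting a zero row and a zero column does not change the norm of a matrix, so
\[
\|xS+tS^2\|=\left\|\begin{pmatrix}0&x&t\\0&0&x\\0&0&0\end{pmatrix}\right\|=\left\|\begin{pmatrix}x&t\\0&x\end{pmatrix}\right\| .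
\]
Corollary~\ref{cor:square}, applied to the algebra of the $2\times2$ matrices on the right, shows that the unit ball of $R$ is the set $\{xS+tS^2:|t|\le1-|x|^2\}$. By Lemma~\ref{lem:mobius}, this set determines the unit ball of $\mathbb C1\oplus R$.
\end{example}

\section{The algebras $A(E,B)$ and the obstruction}\label{sec:obstruction}

We replace the line $\mathbb CS$ of Example~\ref{ex:jordan} by a Banach space. Let $E$ be a complex Banach space and $B\colon E\times E\to\mathbb C$ a bounded symmetric bilinear form. On $R=E\oplus\mathbb C$ define $(x,t)(y,s)=(0,B(x,y))$. All triple products vanish, so this product is associative and $R^3=0$; it is commutative because $B$ is symmetric. Let $A(E,B)=\mathbb C1\oplus R$ be the unitization. Its elements are written $(\lambda,x,t)$, or $\lambda+h$ with $h=(x,t)\in R$, and $\lambda$ is called the \emph{scalar part}. We identify $x\in E$ with $(x,0)\in R$. The functional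
\[
\tau(\lambda,x,t)=t
\]
recovers the form: $\tau(xy)=B(x,y)$ for $x,y\in E$. Example~\ref{ex:jordan} is the case $E=\mathbb C$, $B(x,y)=xy$.

The obstruction rests on one property of operators: if $\Psi$ is a bounded functional on $\mathcal L(H)$, then the numbers $\Psi(T_jT_k)$ are inner products of vectors whose lengths are controlled by $\|\Psi\|$ and the $\|T_j\|$. This comes from a textbook fact: \emph{every bounded functional $\Psi$ on a C*-algebra has the form $\Psi(T)=\langle\rho(T)\xi,\eta\rangle$, where $\rho$ is a $*$-representation on a Hilbert space and $\|\xi\|\|\eta\|=\|\Psi\|$.} It follows from the polar decomposition of normal functionals on the enveloping von Neumann algebra together with the GNS construction; see \cite[Ch.~III]{Tak}. We also recall that $*$-representations are contractive. Inner products are linear in the first variable.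

A matrix with small entries need not be a matrix of inner products of short vectors. The smallest instance is the following.

\begin{example}\label{ex:two}
Suppose that $\langle v_1,w_1\rangle=-1$ and $\langle v_2,w_1\rangle=\langle v_1,w_2\rangle=\langle v_2,w_2\rangle=1$. The Cauchy--Schwarz inequality and the parallelogram law give
\[
4=\langle v_2-v_1,w_1\rangle+\langle v_1+v_2,w_2\rangle\le\big(2\|v_1\|^2+2\|v_2\|^2\big)^{1/2}\big(\|w_1\|^2+\|w_2\|^2\big)^{1/2},
\]
and the right side is at most $2\sqrt2\,\max_k\|v_k\|\max_j\|w_j\|$. So $\max_k\|v_k\|\max_j\|w_j\|\ge\sqrt2$, although all four inner products have modulus $1$.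
\end{example}

The matrix in this example is $\sqrt2$ times a unitary matrix, and for a general unitary matrix the argument is the same.

\begin{lemma}\label{lem:obstruction}
Let $\|\cdot\|$ be a norm on $A=A(E,B)$ for which $\|\tau\|\le1$. Let $e_1,\dots,e_N\in E$ have norm at most $1$ in $A$, and suppose that $B(e_j,e_k)=\gamma u_{jk}$, where $\gamma>0$ and $(u_{jk})$ is a unitary $N\times N$ matrix. If $\pi\colon A\to\mathcal L(H)$ is a homomorphism with $\beta^{-1}\|a\|\le\|\pi(a)\|\le\alpha\|a\|$ for all $a\in A$, then $\alpha^2\beta\ge\gamma$.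
\end{lemma}

\begin{proof}
The map $\pi$ is injective and $|\tau(a)|\le\|a\|\le\beta\|\pi(a)\|$, so $\tau\circ\pi^{-1}$ is a functional of norm at most $\beta$ on $\pi(A)$. Extend it by the Hahn--Banach theorem to $\Psi\in\mathcal L(H)^*$ with $\|\Psi\|\le\beta$, and write $\Psi(T)=\langle\rho(T)\xi,\eta\rangle$ with $\|\xi\|\|\eta\|=\|\Psi\|$. Put $v_k=\rho(\pi(e_k))\xi$ and $w_j=\rho(\pi(e_j))^*\eta$. Then $\|v_k\|\le\alpha\|\xi\|$, $\|w_j\|\le\alpha\|\eta\|$ and
\[
\gamma u_{jk}=\tau(e_je_k)=\Psi\big(\pi(e_j)\pi(e_k)\big)=\langle v_k,w_j\rangle .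
\]
Multiply by $\bar u_{jk}$ and sum over $j$ and $k$. Each row of $(u_{jk})$ is a unit vector, so the left side becomes $\gamma N$. On the right put $v'_j=\sum_k\bar u_{jk}v_k$. The columns of $(u_{jk})$ are orthonormal, so
\[
\sum_j\|v'_j\|^2=\sum_{k,l}\Big(\sum_j\bar u_{jk}u_{jl}\Big)\langle v_k,v_l\rangle=\sum_k\|v_k\|^2 .
\]
Therefore
\[
\gamma N=\sum_j\langle v'_j,w_j\rangle\le\Big(\sum_k\|v_k\|^2\Big)^{1/2}\Big(\sum_j\|w_j\|^2\Big)^{1/2}\le N\alpha^2\|\xi\|\|\eta\|\le N\alpha^2\beta .\qedhere
\]
\end{proof}

A submultiplicative norm only requires $\gamma|u_{jk}|=|\tau(e_je_k)|\le1$, which allows $\gamma=\sqrt N$ if all entries of the unitary matrix have modulus $N^{-1/2}$. We also need the matrix to be symmetric. The Fourier matrix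
\[
u_{jk}=N^{-1/2}e^{2\pi\mathrm ijk/N}\qquad(1\le j,k\le N)
\]
has both properties, and it is unitary because $\sum_{k=1}^Ne^{2\pi\mathrm i(j-l)k/N}$ equals $N$ for $j=l$ and $0$ otherwise. For $N=2$ it is the matrix of Example~\ref{ex:two} divided by $\sqrt2$. How large $\gamma$ can be, for a form of given norm, depends on the norm of $E$. For $1\le p\le2$ define on $\ell_p^N$ the symmetric bilinear form
\[
B_{N,p}(x,y)=N^{1/p-1/2}\sum_{j,k=1}^Nu_{jk}x_jy_k .
\]

\begin{lemma}\label{lem:fourier}
For $1\le p\le2$ and $x,y\in\ell_p^N$ we have $|B_{N,p}(x,y)|\le\|x\|_p\|y\|_p$.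
\end{lemma}

\begin{proof}
The Riesz--Thorin theorem states that if a complex matrix has norm $M_0$ from $\ell_{p_0}^N$ to $\ell_{q_0}^N$ and norm $M_1$ from $\ell_{p_1}^N$ to $\ell_{q_1}^N$, then for $0\le\theta\le1$ it has norm at most $M_0^{1-\theta}M_1^{\theta}$ from $\ell_p^N$ to $\ell_q^N$, where $\frac1p=\frac{1-\theta}{p_0}+\frac\theta{p_1}$ and $\frac1q=\frac{1-\theta}{q_0}+\frac\theta{q_1}$. The Fourier matrix $U$ has norm $\max|u_{jk}|=N^{-1/2}$ from $\ell_1^N$ to $\ell_\infty^N$ and norm $1$ from $\ell_2^N$ to $\ell_2^N$. Take $\theta=2-2/p$. Then $q=p'$ is the conjugate exponent of $p$, and $1-\theta=2/p-1$, so $\|Uy\|_{p'}\le N^{-(1/p-1/2)}\|y\|_p$. H\"older's inequality $|\sum_jx_j(Uy)_j|\le\|x\|_p\|Uy\|_{p'}$ gives the claim.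
\end{proof}

For $B=\varepsilon B_{N,p}$ and the standard basis vectors $e_j$, Lemma~\ref{lem:obstruction} applies with $\gamma=\varepsilon N^{1/p-1/2}$. For fixed $\varepsilon>0$ this tends to infinity with $N$ when $p<2$, fastest when $p=1$, and it is constant when $p=2$. It remains to find a norm on $A(E,B)$ that satisfies $(\mathrm{vN}_n)$, with $\|\tau\|\le1$ and $\|x\|\le\|x\|_E$, under a smallness condition on $\varepsilon$ that does not depend on $N$.

\section{Constructing the norm from its unit ball}\label{sec:ball}

We do not write a formula for the norm. We write down a set $K$ and show that it is mapped into itself by every holomorphic function $\mathbb D^n\to\mathbb D$. For $n\ge2$ this one property contains everything that is needed: convex combinations and products are given by the functions $cz_1+(1-c)z_2$ and $z_1z_2$, and $(\mathrm{vN}_n)$ is the case of a general polynomial. This is why two variables appear even though the question concerns one.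

\subsection*{Functional calculus}
Let $A=A(E,B)$. For $a_i=\lambda_i+h_i$ with $\lambda=(\lambda_1,\dots,\lambda_n)\in\mathbb D^n$ and $h_i\in R$, and for $f$ holomorphic on $\mathbb D^n$, put
\begin{equation}\label{eq:calculus}
f(a)=f(\lambda)+\sum_i\partial_if(\lambda)h_i+\frac12\sum_{i,j}\partial_i\partial_jf(\lambda)h_ih_j .
\end{equation}
The scalar part of $f(a)$ is $f(\lambda)$, and $f(a)$ depends only on the \emph{$2$-jet} of $f$ at $\lambda$, that is, on the derivatives of order at most $2$.

\begin{lemma}\label{lem:calculus}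
If $f$ is a polynomial, then \eqref{eq:calculus} is the value of $f$ at $(a_1,\dots,a_n)$ in the algebra $A$. If $f_1,\dots,f_m\colon\mathbb D^n\to\mathbb D$ and $g\colon\mathbb D^m\to\mathbb C$ are holomorphic, then $(g\circ(f_1,\dots,f_m))(a)=g(f_1(a),\dots,f_m(a))$.
\end{lemma}

\begin{proof}
Write the polynomial $f$ as a polynomial in the $z_i-\lambda_i$ and substitute $a_i$ for $z_i$, which is legitimate because $A$ is commutative. The terms of degree at least $3$ vanish since $R^3=0$, and \eqref{eq:calculus} remains. For the second claim let $P_k$ be the Taylor polynomial of degree $2$ of $f_k$ at $\lambda$, and $G$ that of $g$ at $\mu=(f_1(\lambda),\dots,f_m(\lambda))$. By the chain rule, $g\circ(f_1,\dots,f_m)$ and $G\circ(P_1,\dots,P_m)$ have the same $2$-jet at $\lambda$. So the left side of the identity equals $(G\circ(P_1,\dots,P_m))(a)$, which is $G(P_1(a),\dots,P_m(a))$ by the first claim. Finally $P_k(a)=f_k(a)$, these elements have scalar parts $\mu_k$, and $G$ and $g$ have the same $2$-jet at $\mu$.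
\end{proof}

\subsection*{The sets $K_0$ and $K$}
By Lemma~\ref{lem:mobius}, we are free to choose only the part of the unit ball that lies in $R$. We copy it from Example~\ref{ex:jordan} and spread it over all scalar parts as Lemma~\ref{lem:mobius} dictates:
\begin{align*}
K_0&=\{(x,t)\in R:\ |t|\le1-\|x\|_E^2\},\\
K&=\{a=\lambda+h:\ |\lambda|<1,\ h\in R,\ \varphi_\lambda(a)\in K_0\}.
\end{align*}
For $a=(\lambda,x,t)$ with $|\lambda|<1$, put $h=(x,t)$ and $d=1-|\lambda|^2$. Then $h^2=(0,B(x,x))$, and \eqref{eq:phi1} gives $\varphi_\lambda(a)=h/d+\bar\lambda h^2/d^2$. Hence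
\begin{equation}\label{eq:K}
(\lambda,x,t)\in K\iff|\lambda|<1\ \text{ and }\ \Big|\frac td+\frac{\bar\lambda B(x,x)}{d^2}\Big|\le1-\frac{\|x\|_E^2}{d^2}.
\end{equation}
We say that $K_0$ is \emph{$n$-invariant} if $F(b_1,\dots,b_n)\in K_0$ for every holomorphic $F\colon\mathbb D^n\to\mathbb D$ with $F(0)=0$ and all $b_1,\dots,b_n\in K_0$.

\begin{proposition}\label{prop:norm}
Let $n\ge2$, let $|B(x,y)|\le\|x\|_E\|y\|_E$ for all $x,y\in E$, and suppose that $K_0$ is $n$-invariant. Then the Minkowski functional $\|a\|=\inf\{r>0:a\in rK\}$ is a complete norm on $A=A(E,B)$, equivalent to $|\lambda|+\|x\|_E+|t|$. With this norm $A$ is a unital Banach algebra that satisfies $(\mathrm{vN}_n)$. Moreover $\|\tau\|\le1$, and $\|x\|\le\|x\|_E$ for $x\in E$.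
\end{proposition}

\begin{proof}
\emph{Invariance of $K$.} We claim that $f(a)\in K$ whenever $f\colon\mathbb D^n\to\mathbb D$ is holomorphic and $a_1,\dots,a_n\in K$. Let $\lambda_i$ be the scalar part of $a_i$ and $b_i=\varphi_{\lambda_i}(a_i)\in K_0$. By Lemma~\ref{lem:calculus}, $a_i=\varphi_{-\lambda_i}(b_i)$. Let $\mu=f(\lambda)\in\mathbb D$ and
\[
F(z)=\varphi_\mu\big(f(\varphi_{-\lambda_1}(z_1),\dots,\varphi_{-\lambda_n}(z_n))\big).
\]
Then $F\colon\mathbb D^n\to\mathbb D$ and $F(0)=\varphi_\mu(\mu)=0$. By Lemma~\ref{lem:calculus} and $n$-invariance, $\varphi_\mu(f(a))=F(b)\in K_0$. Since $f(a)$ has scalar part $\mu$, this says that $f(a)\in K$.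

\emph{The norm.} We have $K_0\subset K$ because $\varphi_0$ is the identity, and $\lambda1\in K$ for $|\lambda|<1$ because $\varphi_\lambda(\lambda1)=0$. Apply the invariance of $K$ to functions of $z_1,z_2$ only, with $a_3=\dots=a_n=0$. The functions $cz_1+(1-c)z_2$ for $0\le c\le1$ show that $K$ is convex, the functions $uz_1$ for $|u|\le1$ show that $K$ is balanced, and $z_1z_2$ shows that $K\cdot K\subset K$. This is the step that needs $n\ge2$.

If $|\lambda|+\|x\|_E+|t|<\frac14$, then $(\lambda,x,t)$ is the midpoint of $2\lambda1\in K$ and $(2x,2t)\in K_0$, so it lies in $K$. Conversely, let $(\lambda,x,t)\in K$. By \eqref{eq:K}, $\|x\|_E\le d\le1$ and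
\[
|t|\le d-\frac{\|x\|_E^2}{d}+\frac{|B(x,x)|}{d}\le d\le1 .
\]
So $K$ is a convex, balanced and bounded set that contains a neighborhood of $0$ for the complete norm $|\lambda|+\|x\|_E+|t|$. Its Minkowski functional is therefore an equivalent norm, hence complete, and $\{\|a\|<1\}\subset K\subset\{\|a\|\le1\}$. The bound $|t|\le1$ on $K$ gives $\|\tau\|\le1$, and $\{x:\|x\|_E\le1\}\subset K_0\subset K$ gives $\|x\|\le\|x\|_E$.

\emph{The algebra norm.} If $r>\|a\|$ and $r'>\|b\|$, then $a/r$ and $b/r'$ lie in $K$, so their product does, and $\|ab\|\le rr'$. Hence $\|ab\|\le\|a\|\|b\|$. For $r>0$, the element $r^{-1}1$ lies in $K$ exactly when $r>1$, so $\|1\|=1$.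

\emph{The inequality $(\mathrm{vN}_n)$.} Let $\|a_i\|\le1$, let $f$ be a polynomial in $n$ variables, $M>\sup_{\mathbb D^n}|f|$ and $0<r<1$. Then $ra_i\in K$ and $f/M$ maps $\mathbb D^n$ into $\mathbb D$, so $f(ra_1,\dots,ra_n)/M\in K$ and $\|f(ra_1,\dots,ra_n)\|\le M$. Let $r\to1$ and then $M\to\sup_{\mathbb D^n}|f|$.
\end{proof}

\section{Two tests of invariance}\label{sec:tests}

Everything now depends on the $n$-invariance of $K_0$. Before proving it we work out two cases by hand. In this section $|B(x,y)|\le\|x\|\|y\|$, and from here to the end of Section~\ref{sec:jet} the symbol $\|\cdot\|$ denotes the norm of $E$. We use the Schwarz lemma, which says that $|G(\zeta)|\le|\zeta|$ for holomorphic $G\colon\mathbb D\to\mathbb D$ with $G(0)=0$, and the Schwarz--Pick inequality $|g'(0)|\le1-|g(0)|^2$ for holomorphic $g\colon\mathbb D\to\overline{\mathbb D}$.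

\begin{example}[one variable]\label{ex:one}
Let $F(z)=cz+qz^2+\cdots$ map $\mathbb D$ into $\mathbb D$. The two facts just recalled, applied to $F$ and to $F(z)/z$, give $|c|\le1$ and $|q|\le1-|c|^2$. For $b=(x,t)\in K_0$ we have $F(b)=(cx,\,ct+qB(x,x))$, and with $X=\|x\|^2\le1$,
\[
1-|c|^2X-|ct+qB(x,x)|\ge1-|c|^2X-|c|(1-X)-(1-|c|^2)X=(1-|c|)(1-X)\ge0 .
\]
So $K_0$ is $1$-invariant for every $E$. In one variable nothing is required of $E$; the difficulty is that $K$ must also be convex.
\end{example}

\begin{example}[a midpoint]\label{ex:midpoint}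
Let $x_1,x_2\in E$ be unit vectors, $m=\frac12(x_1+x_2)$ and $y=\frac12(x_1-x_2)$, and let $0<\lambda<1$ and $d=1-\lambda^2$. The elements $a_1=\varphi_{-\lambda}(x_1)$ and $a_2=\varphi_\lambda(x_2)$ lie in $K$, and by \eqref{eq:phi2}
\[
a_1=\big(\lambda,\,dx_1,\,-\lambda dB(x_1,x_1)\big),\qquad a_2=\big(-\lambda,\,dx_2,\,\lambda dB(x_2,x_2)\big).
\]
Since $B(x_1,x_1)-B(x_2,x_2)=4B(m,y)$, the midpoint of $a_1$ and $a_2$ is $(0,\,dm,\,-2\lambda dB(m,y))$. It lies in $K$ if and only if
\begin{equation}\label{eq:midpoint}
2\lambda d\,|B(m,y)|\le1-d^2\|m\|^2=(1-d^2)+d^2(1-\|m\|^2).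
\end{equation}
Here $1-d^2=\lambda^2(2-\lambda^2)$ lies between $\lambda^2$ and $2\lambda^2$. The left side is of first order in $\lambda$, so for small $\lambda$ it has to be paid for by the term $1-\|m\|^2$.

Suppose that $K$ is convex and $B(m,y)\ne0$. Take $\lambda=\frac14|B(m,y)|\le\frac14$, so that $d\ge\frac34$. Then \eqref{eq:midpoint} gives $1-\|m\|^2\ge8\lambda^2d-2\lambda^2\ge4\lambda^2$. Convexity of $K$ thus forces
\begin{equation}\label{eq:forced}
1-\|m\|^2\ge\tfrac14|B(m,y)|^2 .
\end{equation}
Conversely, suppose that $1-\|m\|^2\ge\kappa\|y\|^2$ and $|B(m,y)|\le\varepsilon\|y\|$ with $\varepsilon^2\le\kappa$. Then $2\lambda d|B(m,y)|\le\lambda^2+d^2\varepsilon^2\|y\|^2\le(1-d^2)+d^2(1-\|m\|^2)$, and \eqref{eq:midpoint} holds for every $\lambda$.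
\end{example}

Condition \eqref{eq:forced} rules out the most favorable space for the obstruction. Let $E=\ell_1^N$ with $N\ge2$, $B=\varepsilon B_{N,1}$ with $0<\varepsilon\le1$, and $x_1=e_1$, $x_2=e_N$. Then $\|m\|=1$, while $4B(m,y)=\varepsilon(e^{2\pi\mathrm i/N}-1)\ne0$, so $K$ is not convex, however small $\varepsilon$ is. What the example asks of $E$ is that midpoints of unit vectors lose norm quadratically in the distance between the vectors. The next section proves this for $\ell_p$ with $\kappa=p-1$.

\section{Quadratic convexity of $\ell_p$ for $1<p<2$}\label{sec:lp}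

In a Hilbert space, $\sum c_i\|x_i\|^2=\|m\|^2+\sum c_i\|x_i-m\|^2$ for every convex combination $m=\sum c_ix_i$. We need one half of this identity, with a constant. Let $1<p<2$, let $\kappa=p-1$, and let $E$ be complex $\ell_p$ or $\ell_p^N$.

\begin{lemma}\label{lem:convex}
For $x,y\in E$ the function $s\mapsto\|x+sy\|^2-\kappa s^2\|y\|^2$ is convex on $\mathbb R$.
\end{lemma}

\begin{proof}
We want to differentiate twice, and $|\cdot|^p$ is not twice differentiable at $0$. A pointwise limit of convex functions is convex, so it suffices to treat a dense set of pairs $(x,y)$. We take the pairs supported on a finite nonempty set $I$ with $y_i\ne0$ and $x_i/y_i\notin\mathbb R$ for $i\in I$. Then $z_i(s)=x_i+sy_i\ne0$ for all real $s$. Let $u=|z_i|^2$. Then $u'=2\operatorname{Re}(z_i\bar y_i)$ and $u''=2|y_i|^2$, so $u'^2\le4u|y_i|^2$. Since $p/2-1<0$,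
\begin{align*}
(|z_i|^p)''&=\tfrac p2u^{p/2-1}u''+\tfrac p2\big(\tfrac p2-1\big)u^{p/2-2}u'^2\\
&\ge p\,u^{p/2-1}|y_i|^2+p(p-2)u^{p/2-1}|y_i|^2=p(p-1)|y_i|^2|z_i|^{p-2}.
\end{align*}
Let $\psi=\sum_I|z_i|^p$, so that $\|x+sy\|^2=\psi^{2/p}$, and let $\Sigma=\sum_I|y_i|^2|z_i|^{p-2}$. Since $2/p-1>0$,
\[
(\psi^{2/p})''=\tfrac2p\psi^{2/p-1}\psi''+\tfrac2p\big(\tfrac2p-1\big)\psi^{2/p-2}\psi'^2\ge2(p-1)\,\psi^{2/p-1}\Sigma .
\]
Write $|y_i|^p=(|y_i|^2|z_i|^{p-2})^{p/2}\,|z_i|^{p(2-p)/2}$ and apply H\"older's inequality with exponents $\frac2p$ and $\frac2{2-p}$. This gives $\|y\|^p\le\Sigma^{p/2}\psi^{(2-p)/2}$, that is, $\|y\|^2\le\psi^{2/p-1}\Sigma$. Hence $(\psi^{2/p})''\ge2\kappa\|y\|^2$.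
\end{proof}

\begin{lemma}\label{lem:variance}
Let $c_0,\dots,c_n\ge0$ with $\sum c_i=1$, let $x_0,\dots,x_n\in E$ and $m=\sum c_ix_i$. Then
\begin{equation}\label{eq:variance}
\sum_{i=0}^nc_i\|x_i\|^2\ge\|m\|^2+\kappa\sum_{i=0}^nc_i\|x_i-m\|^2 .
\end{equation}
\end{lemma}

\begin{proof}
Choose $\chi\in E^*$ with $\|\chi\|=1$ and $\chi(m)=\|m\|$, and let $\ell(y)=2\|m\|\operatorname{Re}\chi(y)$, a real-linear functional. For every $y\in E$,
\[
\|m+y\|^2\ge\big(\operatorname{Re}\chi(m+y)\big)^2=\big(\|m\|+\operatorname{Re}\chi(y)\big)^2\ge\|m\|^2+\ell(y).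
\]
Fix $y$ and let $k(s)=\|m+sy\|^2-\kappa s^2\|y\|^2-\|m\|^2-s\ell(y)$. This function is convex by Lemma~\ref{lem:convex}, $k(0)=0$, and $k(s)\ge-\kappa s^2\|y\|^2$ by the last display. For $0<s\le1$ convexity gives $k(s)\le sk(1)$, so $k(1)\ge-\kappa s\|y\|^2$, and letting $s\to0$ we get $k(1)\ge0$. That is,
\[
\|m+y\|^2\ge\|m\|^2+\ell(y)+\kappa\|y\|^2 .
\]
Put $y=x_i-m$, multiply by $c_i$ and sum. The terms with $\ell$ add up to $\ell(\sum c_i(x_i-m))=0$.
\end{proof}

For two unit vectors with weights $\frac12$, inequality \eqref{eq:variance} reads $1-\|m\|^2\ge\kappa\|y\|^2$, the condition of Example~\ref{ex:midpoint}.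

\section{The $2$-jet of a bounded function on the polydisk}\label{sec:jet}

Let $F\colon\mathbb D^n\to\mathbb D$ be holomorphic with $F(0)=0$, and write
\[
F(z)=\sum_ic_iz_i+Q(z)+O(|z|^3),\qquad Q(z)=\sum_{i,j}q_{ij}z_iz_j,\quad q_{ij}=q_{ji}.
\]
We first determine what has to be known about $Q$. Suppose that $c_i\ge0$ and $c_0=1-\sum_{i\ge1}c_i\ge0$, and let $b_i=(x_i,t_i)\in K_0$. Then
\begin{equation}\label{eq:Fb}
F(b)=\Big(m,\ \sum_{i\ge1}c_it_i+T\Big),\qquad m=\sum_{i\ge1}c_ix_i,\qquad T=\sum_{i,j\ge1}q_{ij}B(x_i,x_j).
\end{equation}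
The linear part of $F$ is a convex combination of $b_1,\dots,b_n$ and $0$, and \eqref{eq:variance} will show that it stays inside $K_0$ with a margin of at least $c_0+\kappa\sum_{i\ge1}c_i\|y_i\|^2$, where $y_i=x_i-m$. This margin can be arbitrarily small, so a bound on the size of the $q_{ij}$ is not enough: $|T|$ must be bounded by a small multiple of the margin itself. Substituting $x_i=m+y_i$ and writing $\mathbf 1=(1,\dots,1)$ and $r_i=\sum_jq_{ij}$, we get
\begin{equation}\label{eq:T}
T=Q(\mathbf 1)B(m,m)+2\sum_ir_iB(m,y_i)+\sum_iq_{ii}B(y_i,y_i)+\sum_{i\ne j}q_{ij}B(y_i,y_j).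
\end{equation}
So we need to bound $|Q(\mathbf 1)|$, $|r_i|\|y_i\|$, $|q_{ii}|\|y_i\|^2$ and $|q_{ij}|\|y_i\|\|y_j\|$ by multiples of $c_0$ and of the $c_i\|y_i\|^2$. In the next lemma $\sigma_i$ stands for $\|y_i\|/2$.

\begin{lemma}\label{lem:jet}
With $F$ as above, $\sum_i|c_i|\le1$. Suppose that $c_i\ge0$ for all $i$, and put $c_0=1-\sum_{i\ge1}c_i$. For all $\sigma_1,\dots,\sigma_n\in[0,1]$ and $i\ne j$:
\begin{enumerate}
\item[(a)] $|Q(\mathbf 1)|\le2c_0$;
\item[(b)] $|q_{ii}|\le2c_0+2c_i$;
\item[(c)] $|r_i|\,\sigma_i\le3c_0+3c_i\sigma_i^2$;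
\item[(d)] $|q_{ij}|\,\sigma_i\sigma_j\le c_0+c_i\sigma_i^2+c_j\sigma_j^2$.
\end{enumerate}
\end{lemma}

The form of (c) cannot be simplified to a bound of $|r_i|$ by a multiple of $c_0$. The midpoint of Example~\ref{ex:midpoint} comes from $F=\frac12(\varphi_{-\lambda}(z_1)+\varphi_\lambda(z_2))$, for which $c_1=c_2=d/2$, $c_0=\lambda^2$ and $r_1=q_{11}=-\lambda d/2$, so $|r_1|$ is of the order $\sqrt{c_0}$ for small $\lambda$. This is the order that (c) allows: for $c_0\le c_i$ and $c_0>0$, the choice $\sigma_i^2=c_0/c_i$ gives $|r_i|\le6\sqrt{c_0c_i}$.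

\begin{proof}
We restrict $F$ to disks through the origin. Let $w\in\mathbb T^n$. By the Schwarz lemma $g(\zeta)=F(\zeta w)/\zeta$ maps $\mathbb D$ into $\overline{\mathbb D}$, and $g(0)=c\cdot w:=\sum c_iw_i$, $g'(0)=Q(w)$. Hence $|c\cdot w|\le1$ for all $w\in\mathbb T^n$, which gives $\sum|c_i|\le1$ on choosing $w_i$ with $c_iw_i=|c_i|$. The Schwarz--Pick inequality gives $|Q(w)|\le1-|c\cdot w|^2\le2(1-|c\cdot w|)$. Now let $c_i\ge0$. Since $\operatorname{Re}w_i=1-\frac12|w_i-1|^2$ for $w_i\in\mathbb T$, we have $|c\cdot w|\ge\operatorname{Re}(c\cdot w)=1-c_0-\frac12\sum_{i\ge1} c_i|w_i-1|^2$, and so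
\begin{equation}\label{eq:Q}
|Q(w)|\le2c_0+\sum_{i\ge1}c_i|w_i-1|^2\qquad(w\in\mathbb T^n).
\end{equation}
Each part follows by extracting a coefficient of $Q$ as an average of values $Q(w)$ against unimodular weights. Part (a) is the case $w=\mathbf 1$.

(b) Put $w_k=1$ for $k\ne i$ and let $w_i$ be uniformly distributed on $\mathbb T$. Then $Q(w)$ is a quadratic polynomial in $w_i$ with leading coefficient $q_{ii}$, so $\mathbb E[\bar w_i^2Q(w)]=q_{ii}$. Also $\mathbb E|w_i-1|^2=2$, and \eqref{eq:Q} gives (b).

For (c) and (d) the bound has to improve as $\sigma_i\to0$, so we use only points $w$ whose distance from $\mathbf 1$ is comparable to $\sigma_i$. Let $\sigma_i=\sin\theta_i$ with $\theta_i\in[0,\pi/2]$, and let $s_i$ be independent signs, each equal to $\pm1$ with probability $\frac12$. Then $\mathbb E[s_i]=0$ and $\mathbb E[s_ie^{\mathrm is_i\theta}]=\mathrm i\sin\theta$ for real $\theta$. Since $0\le\cos\theta_i\le1$,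
\begin{equation}\label{eq:cos}
|e^{\pm\mathrm i\theta_i}-1|^2=2(1-\cos\theta_i)\le2(1-\cos^2\theta_i)=2\sigma_i^2 .
\end{equation}

(d) Let $w_i=e^{\mathrm is_i\theta_i}$, $w_j=e^{\mathrm is_j\theta_j}$ and $w_k=1$ otherwise. A monomial of $Q$ that does not contain $w_j$ is independent of $s_j$ and contributes $0$ to $\mathbb E[s_is_jQ(w)]$, and the same holds with $i$ in place of $j$. Only $2q_{ij}w_iw_j$ remains, so $\mathbb E[s_is_jQ(w)]=2q_{ij}(\mathrm i\sigma_i)(\mathrm i\sigma_j)$. By \eqref{eq:Q} and \eqref{eq:cos}, $2|q_{ij}|\sigma_i\sigma_j\le2c_0+2c_i\sigma_i^2+2c_j\sigma_j^2$.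

(c) Let $w_i=e^{\mathrm is_i\theta_i}$ and $w_k=1$ otherwise. Expanding the quadratic form at $\mathbf 1$ gives $Q(w)=Q(\mathbf 1)+2r_i(w_i-1)+q_{ii}(w_i-1)^2$. We have $\mathbb E[s_i(w_i-1)]=\mathrm i\sin\theta_i$ and $\mathbb E[s_i(w_i-1)^2]=\mathrm i\sin2\theta_i-2\mathrm i\sin\theta_i=-2\mathrm i\sin\theta_i(1-\cos\theta_i)$, so
\[
\mathbb E[s_iQ(w)]=2\mathrm i\sigma_i\big[r_i-q_{ii}(1-\cos\theta_i)\big].
\]
By \eqref{eq:Q} and \eqref{eq:cos}, $\sigma_i|r_i-q_{ii}(1-\cos\theta_i)|\le c_0+c_i\sigma_i^2$. Using $1-\cos\theta_i\le\sigma_i^2$, $\sigma_i\le1$ and (b), we obtain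
\[
|r_i|\sigma_i\le c_0+c_i\sigma_i^2+(2c_0+2c_i)\sigma_i^2\le3c_0+3c_i\sigma_i^2 .\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:invariance}
Let $n\ge2$ and $1<p<2$, let $E$ be $\ell_p$ or $\ell_p^N$, let $\kappa=p-1$ and $\varepsilon=\kappa/C_n$. If $B$ is a symmetric bilinear form on $E$ with $|B(x,y)|\le\varepsilon\|x\|\|y\|$, then $K_0$ is $n$-invariant.
\end{proposition}

\begin{proof}
Let $F$ be as above and $b_i=(x_i,t_i)\in K_0$. Choose $u_i\in\mathbb T$ with $c_i\bar u_i\ge0$. The function $G(z)=F(\bar u_1z_1,\dots,\bar u_nz_n)$ has linear coefficients $c_i\bar u_i$, the elements $u_ib_i$ lie in $K_0$, and $G(u_1b_1,\dots,u_nb_n)=F(b)$. So we may assume that $c_i\ge0$, and then $c_0\ge0$ by Lemma~\ref{lem:jet}. We use the notation of \eqref{eq:Fb} and \eqref{eq:T} and put $x_0=0$, so that $m=\sum_{i\ge0}c_ix_i$ is a convex combination. Then $\|x_i\|\le1$, $\|m\|\le1$ and $\|y_i\|\le2$. Let $V=\sum_{i\ge1}c_i\|y_i\|^2$.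

\emph{The margin.} From $|t_i|\le1-\|x_i\|^2$ and \eqref{eq:variance}, in which we drop the term with $i=0$ on the right,
\[
1-\|m\|^2-\sum_{i\ge1}c_i|t_i|\ \ge\ c_0+\sum_{i\ge0}c_i\|x_i\|^2-\|m\|^2\ \ge\ c_0+\kappa V .
\]
By \eqref{eq:Fb} it suffices to show that $|T|\le c_0+\kappa V$. This is the only place where the geometry of $E$ enters.

\emph{The quadratic term.} By \eqref{eq:T} and $\|m\|\le1$,
\[
|T|\le\varepsilon\Big[|Q(\mathbf 1)|+2\sum_i|r_i|\|y_i\|+\sum_i|q_{ii}|\|y_i\|^2+\sum_{i\ne j}|q_{ij}|\|y_i\|\|y_j\|\Big].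
\]
Lemma~\ref{lem:jet} with $\sigma_i=\|y_i\|/2\in[0,1]$ gives $|Q(\mathbf 1)|\le2c_0$ and
\begin{align*}
2|r_i|\|y_i\|&=4|r_i|\sigma_i\le12c_0+3c_i\|y_i\|^2,\\
|q_{ii}|\|y_i\|^2&\le(2c_0+2c_i)\|y_i\|^2\le8c_0+2c_i\|y_i\|^2,\\
|q_{ij}|\|y_i\|\|y_j\|&=4|q_{ij}|\sigma_i\sigma_j\le4c_0+c_i\|y_i\|^2+c_j\|y_j\|^2\qquad(i\ne j).
\end{align*}
There are $n(n-1)$ ordered pairs $i\ne j$, and each index occurs in $2(n-1)$ of them. The coefficient of $c_0$ in the sum is $2+12n+8n+4n(n-1)=C_n$, and that of $V$ is $3+2+2(n-1)=2n+3$. Hence
\[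
|T|\le\varepsilon C_nc_0+\varepsilon(2n+3)V\le c_0+\kappa V,
\]
because $\varepsilon C_n=\kappa\le1$ and $2n+3\le C_n$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

The constant $\varepsilon$ in Proposition~\ref{prop:invariance} depends on $p$ and $n$ but not on the dimension of $E$, while the lower bound of Lemma~\ref{lem:obstruction} grows with the dimension. For Theorem~\ref{thm:A} we fix $p$ and place all the Fourier forms in one space.

\begin{proof}[Proof of Theorem~\ref{thm:A}]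
Fix $n\ge2$ and $p\in(1,2)$, and let $\varepsilon=(p-1)/C_n$. Split the coordinates of $E=\ell_p$ into consecutive blocks of lengths $1,2,3,\dots$, and let $x^{(N)}\in\ell_p^N$ be the $N$th block of $x$, so that $\|x\|_p^p=\sum_N\|x^{(N)}\|_p^p$. Define
\[
B(x,y)=\varepsilon\sum_{N\ge1}B_{N,p}\big(x^{(N)},y^{(N)}\big).
\]
By Lemma~\ref{lem:fourier}, the Cauchy--Schwarz inequality, and the fact that the $\ell_2$-norm of a sequence is at most its $\ell_p$-norm for $p\le2$,
\[
\sum_N\big|B_{N,p}(x^{(N)},y^{(N)})\big|\le\Big(\sum_N\|x^{(N)}\|_p^2\Big)^{1/2}\Big(\sum_N\|y^{(N)}\|_p^2\Big)^{1/2}\le\|x\|_p\|y\|_p .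
\]
So $B$ is a well-defined symmetric bilinear form with $|B(x,y)|\le\varepsilon\|x\|_p\|y\|_p$, and $\varepsilon\le1$. By Propositions~\ref{prop:invariance} and~\ref{prop:norm}, $A=A(E,B)$ is a commutative unital Banach algebra that satisfies $(\mathrm{vN}_n)$, with $\|\tau\|\le1$ and with all basis vectors of $\ell_p$ of norm at most $1$ in $A$. Suppose that $\pi$, $c$ and $C$ as in the theorem exist. Lemma~\ref{lem:obstruction}, applied to the basis vectors of the $N$th block with $\alpha=C$ and $\beta=1/c$, gives $C^2/c\ge\varepsilon N^{1/p-1/2}$ for every $N$. This is impossible since $1/p>1/2$.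
\end{proof}

For a single $N$ the same argument gives the lower bound $(p-1)N^{1/p-1/2}/C_n$, and $p$ may be chosen in terms of $N$. The factor $p-1$ favors large $p$ and the power of $N$ favors small $p$; taking $p-1=1/\log N$ loses only a constant in the power.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Since $N\ge3$ we have $\log N>1$, so $p=1+1/\log N$ lies in $(1,2)$. Let $E=\ell_p^N$, $\varepsilon=(p-1)/C_n=1/(C_n\log N)$ and $B=\varepsilon B_{N,p}$. By Lemma~\ref{lem:fourier} and Propositions~\ref{prop:invariance} and~\ref{prop:norm}, $A(E,B)$ is a commutative unital Banach algebra of dimension $N+2$ that satisfies $(\mathrm{vN}_n)$, and Lemma~\ref{lem:obstruction} applies to the standard basis and gives $\alpha^2\beta\ge\varepsilon N^{1/p-1/2}$. Finally $\frac1p=1-\frac1{1+\log N}$, so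
\[
N^{1/p-1/2}=\sqrt N\exp\Big(-\frac{\log N}{1+\log N}\Big)\ge\frac{\sqrt N}{e}.\qedhere
\]
\end{proof}

\section{The inequality in all numbers of variables}\label{sec:alln}

To prove Theorem~\ref{thm:C}(1) we use the abstract description of operator algebras. Let $A$ be a unital Banach algebra, and suppose that each $M_k(A)$ carries a norm $\|\cdot\|_k$, with $\|\cdot\|_1$ the given norm. \emph{Ruan's axioms} are
\[
\|\alpha x\beta\|_l\le\|\alpha\|\,\|x\|_k\,\|\beta\|\qquad\text{and}\qquad\|x\oplus y\|_{k+l}=\max\{\|x\|_k,\|y\|_l\}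
\]
for $x\in M_k(A)$, $y\in M_l(A)$ and scalar matrices $\alpha$ of size $l\times k$ and $\beta$ of size $k\times l$, normed as operators between Euclidean spaces. Multiplication is \emph{completely contractive} if $\|xx'\|_k\le\|x\|_k\|x'\|_k$ for the matrix product of $x,x'\in M_k(A)$. The Blecher--Ruan--Sinclair theorem states that under these conditions there is a unital homomorphism $A\to\mathcal L(H)$ that is isometric on every matrix level; in particular $A$ is an operator algebra.

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]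
\emph{Quotients of uniform algebras satisfy $(\mathrm{vN}_n)$.} Let $\mathcal A\subset C(X)$ be a uniform algebra and $f$ a polynomial in $n$ variables. If $g_1,\dots,g_n\in\mathcal A$ have norm at most $1$, then $(g_1(\omega),\dots,g_n(\omega))\in\overline{\mathbb D}^n$ for $\omega\in X$, so $\|f(g_1,\dots,g_n)\|\le\sup_{\mathbb D^n}|f|$. Let $A=\mathcal A/J$ with $J$ a closed ideal, let $a_i\in A$ with $\|a_i\|\le1$, and let $0<r<1$. By the definition of the quotient norm, $ra_i$ has a lift $g_i\in\mathcal A$ with $\|g_i\|<1$. Then $f(g_1,\dots,g_n)$ is a lift of $f(ra_1,\dots,ra_n)$, so $\|f(ra_1,\dots,ra_n)\|\le\sup_{\mathbb D^n}|f|$. Let $r\to1$.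

\emph{The converse.} Let $A$ be commutative and satisfy $(\mathrm{vN}_n)$ for all $n$. We use one variable for each contraction. Let $\mathcal U$ be the closed unit ball of $A$, let $X=\mathbb T^{\mathcal U}$, which is compact, and let $\mathcal P$ be the algebra of polynomials in the variables $(z_a)_{a\in\mathcal U}$, with the supremum norm over $X$. A polynomial involves finitely many variables, say $n$, and the maximum principle in each variable shows that its supremum over $\mathbb T^n$ equals its supremum over $\mathbb D^n$. In particular $\mathcal P$ is a subalgebra of $C(X)$, and its closure $\mathcal A$ is a uniform algebra, since the coordinates $z_a$ separate points. The unital homomorphism $\Phi\colon\mathcal P\to A$ with $\Phi(z_a)=a$ is contractive: for a polynomial in $n$ of the variables this is $(\mathrm{vN}_n)$, and all $n$ are needed. Extend $\Phi$ to $\mathcal A$ by continuity and let $J=\ker\Phi$. The induced map $\mathcal A/J\to A$ is an injective contractive homomorphism. If $a\in A$ and $r>\|a\|$, then $a=\Phi(rz_{a/r})$ and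 $\|rz_{a/r}\|=r$. So the induced map is onto, and the preimage of $a$ has quotient norm at most $\|a\|$. It is an isometric isomorphism.

\emph{Quotients of uniform algebras are operator algebras.} Let $A=\mathcal A/J$ with $\mathcal A\subset C(X)$. Norm $M_k(\mathcal A)$ by $\sup_{\omega\in X}\|\tilde x(\omega)\|$, with the operator norm of $M_k(\mathbb C)$. Ruan's axioms and complete contractivity hold at each point $\omega$, hence for the supremum. This norm dominates the norm of each entry, so $M_k(J)$ is closed in $M_k(\mathcal A)$, and we give $M_k(A)=M_k(\mathcal A)/M_k(J)$ the quotient norm $\|\cdot\|_k$; for $k=1$ it is the norm of $A$. If $\tilde x,\tilde x',\tilde y$ are lifts of $x,x',y$, then $\alpha\tilde x\beta$, $\tilde x\tilde x'$ and $\tilde x\oplus\tilde y$ are lifts of $\alpha x\beta$, $xx'$ and $x\oplus y$. Taking infima over lifts gives the first axiom, complete contractivity, and $\|x\oplus y\|_{k+l}\le\max\{\|x\|_k,\|y\|_l\}$. The reverse inequality follows from the first axiom, because $x$ and $y$ have the form $\alpha(x\oplus y)\alpha^*$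 with $\alpha$ a coordinate projection of norm $1$. The Blecher--Ruan--Sinclair theorem applies.
\end{proof}

\begin{remark}
The dependence of $\varepsilon$ on $n$ in Proposition~\ref{prop:invariance} cannot be removed. Fix $p\in(1,2)$ and $\varepsilon\in(0,1]$, choose $N$ with $\varepsilon N^{1/p-1/2}>1$, and let $E=\ell_p^N$ and $B=\varepsilon B_{N,p}$. The set $K$ does not depend on $n$. If $K_0$ were $n$-invariant for all $n$, then $A(E,B)$ would satisfy $(\mathrm{vN}_n)$ for all $n$ by Proposition~\ref{prop:norm}. It would then be an operator algebra by Theorem~\ref{thm:C}(1), and Lemma~\ref{lem:obstruction} with $\alpha=\beta=1$ would give $\varepsilon N^{1/p-1/2}\le1$.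
\end{remark}

\begin{thebibliography}{9}

\bibitem{CT}
Alexandru Chirvasitu and Ian Thompson, \emph{Local presentability and monadicity of forgetful functors for operator algebraic categories}, arXiv:2507.23152 (2025).

\bibitem{Tak}
Takesaki, \emph{Theory of Operator Algebras I}.

\end{thebibliography}
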